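\title{List coloring from a bounded palette: one extra color is not enough}

\begin{abstract}
A graph is $(k,\ell)$-choosable if it has a proper coloring from any lists of size at least $k$ whose union contains at most $\ell$ colors. We consider the question whether for each $k\ge 3$ there is an $\ell$ such that every $(k,\ell)$-choosable graph is $(k+1)$-choosable. The answer is no: for all $k\ge 22$ and $\ell\ge k$ we construct a $(k,\ell)$-choosable graph that is not $(k+1)$-choosable, and for $k\ge 92220$ one that is not even $(k+\lfloor k/1537\rfloor)$-choosable. For every $k\ge3$ we also show that no $\ell<k^2-\lfloor k/2\rfloor$ has the required property. In the construction, the pigeonhole principle creates spare colors at one unknown level of a tree of gadgets, and a counting argument carries them to the leaves.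
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, and $[m]=\{1,\dots,m\}$. A \emph{list assignment} $L$ gives each vertex $v$ of a graph $G$ a set $L(v)$ of colors; its \emph{palette} is the set $\bigcup_v L(v)$. An \emph{$L$-coloring} is a map $c$ with $c(v)\in L(v)$ for all $v$ and $c(u)\ne c(v)$ for all edges $uv$. For a set $X$ of vertices we write $c(X)=\{c(x):x\in X\}$. The graph $G$ is \emph{$m$-choosable} if it has an $L$-coloring whenever all lists have at least $m$ colors. For integers $\ell\ge k\ge1$, it is \emph{$(k,\ell)$-choosable} if it has an $L$-coloring whenever all lists have at least $k$ colors and the palette has at most $\ell$ colors. Deleting colors from lists makes coloring no easier and the palette no larger, so in both definitions it suffices to consider lists of exactly the minimum size.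

The parameter $\ell$ measures how different the lists may be. For $\ell=k$ all lists coincide, and $(k,k)$-choosable means $k$-colorable. A $(k,\ell+1)$-choosable graph is $(k,\ell)$-choosable, so the condition becomes stronger as $\ell$ grows. A graph on $n$ vertices that is $(k,kn)$-choosable is $k$-choosable, because $n$ lists of size $k$ contain at most $kn$ colors. Thus for each single graph a sufficiently large palette already tests $k$-choosability. It is natural to ask for a palette size that serves all graphs at once, at the price of one more color in the lists. The following question comes from the paper of Ma, Xu and Zhu~\cite{MXZ}.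

\begin{quote}
\emph{Is it true that for each $k\ge3$ there is an integer $\ell\ge k$ such that every $(k,\ell)$-choosable graph is $(k+1)$-choosable? If so, what is the least such $\ell$?}
\end{quote}

(In the notation of~\cite{MXZ} our property is $(k,0,\ell)$-choosability; the middle parameter bounds the maximum degree of the monochromatic subgraphs, and $0$ means a proper coloring.) Call $\ell$ \emph{sufficient for $k$} if every $(k,\ell)$-choosable graph is $(k+1)$-choosable. By monotonicity, if $\ell$ is sufficient for $k$ then so is $\ell+1$.

There is a reason to expect a positive answer. Let $G$ be $(k,\ell)$-choosable, let $L$ be an assignment of lists of size $k+1$, and merge colors by a map $\varphi$ from the palette to $[\ell]$. If $|\varphi(L(v))|\ge k$ for all $v$, then $G$ can be colored from the lists $\varphi(L(v))$, and choosing preimages in $L(v)$ gives an $L$-coloring. The extra color allows every list to suffer one collision. For a uniformly random $\varphi$, reveal the images of the $k+1$ colors of a list one by one: each repeats an earlier image with conditional probability at most $k/\ell$, so the list loses two colors with probability at most $\binom{k+1}{2}(k/\ell)^2$, which tends to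 $0$ as $\ell$ grows. The weakness of this argument is that the number of lists is unbounded. If all $(k+1)$-subsets of a set of $2\ell+1$ colors occur as lists, then three colors have the same image under $\varphi$, and a list that contains them loses two colors. This defeats the argument but is not yet a counterexample. Our main result is that counterexamples exist.

\begin{theorem}\label{thm:one}
For all integers $k\ge22$ and $\ell\ge k$ there is a finite graph that is $(k,\ell)$-choosable but not $(k+1)$-choosable.
\end{theorem}

So the answer to the question is no: for $k\ge 22$ no $\ell$ is sufficient, and there is no least $\ell$ to determine. For large $k$ even a linear number of extra colors does not help.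

\begin{theorem}\label{thm:linear}
For all integers $k\ge92220$ and $\ell\ge k$ there is a finite graph that is $(k,\ell)$-choosable but not $\bigl(k+\lfloor k/1537\rfloor\bigr)$-choosable.
\end{theorem}

We do not decide, for the individual values $k\in\{3,\dots,21\}$, whether a sufficient $\ell$ exists. For these values we prove a lower bound.

\begin{proposition}\label{prop:small}
For every $k\ge3$ there is a $(k,\,k^2-\lfloor k/2\rfloor-1)$-choosable graph that is not $(k+1)$-choosable. Hence if some $\ell$ is sufficient for $k$ (which requires $3\le k\le21$), then $\ell\ge k^2-\lfloor k/2\rfloor$.
\end{proposition}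

Proposition~\ref{prop:small} is proved with a complete bipartite graph in Section~\ref{sec:bipartite}. Section~\ref{sec:chain} shows the mechanism behind the theorems on an easier task: for $k=6$, no bound on the palette forces $k$-choosability itself. Section~\ref{sec:tree} contains the general construction and reduces both theorems to a statement about coloring a small graph while avoiding many sets; this statement is proved by counting in Section~\ref{sec:one} and with a random set of colors in Section~\ref{sec:linear}.

\section{Complete bipartite graphs}\label{sec:bipartite}

The basic way to defeat lists of size $m$ is to prepare one blocked vertex for every possible coloring of a fixed set of vertices. In $K_{m,m^m}$, give the $m$ vertices of the left side pairwise disjoint lists of size $m$, and give the $m^m$ vertices of the right side, as lists, all sets that contain exactly one color from each left list. Whatever coloring the left side receives, its set of colors is the list of some right vertex, which then cannot be colored. So $K_{m,m^m}$ is not $m$-choosable.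

Small palettes are therefore far from sufficient. If $\ell\le 2k-2$, split the palette into two parts of size at most $k-1$. A list of size $k$ lies in neither part, so it meets both, and any bipartite graph can be colored by using one part for each side. Hence $K_{m,m^m}$ is $(k,2k-2)$-choosable for every $m$. For $m=k+1$ a much larger palette can be allowed, because the left side has only $k+1$ vertices and many of their lists must overlap.

\begin{proof}[Proof of Proposition~\ref{prop:small}]
Let $\ell_0=k^2-\lfloor k/2\rfloor-1$, which is at least $k$ for $k\geq 3$, and let $G=K_{m,m^m}$ with $m=k+1$. We have seen that $G$ is not $(k+1)$-choosable. Consider lists of size $k$ with a palette of at most $\ell_0$ colors, and let $A_1,\dots,A_{k+1}$ be the left lists. It suffices to find a set $H$ of at most $k-1$ colors that meets every $A_i$: color the left side from $H$, and give each right vertex a color of its list outside $H$.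

If some color lies in three of the $A_i$, let $H$ consist of this color and one color from each of the at most $k-2$ remaining lists. So assume that every color lies in at most two of the $A_i$, and let $D$ be the number of colors that lie in exactly two. Then $k(k+1)=\sum_i|A_i|=|\bigcup_iA_i|+D\le \ell_0+D$, that is,
\begin{equation}\label{eq:D}
D\ge k+\lfloor k/2\rfloor+1 .
\end{equation}
Each of these $D$ colors determines a pair $\{i,j\}\subseteq[k+1]$, the indices of the two lists that contain it. If two of the pairs are disjoint, their two colors meet four lists, and adding one color from each of the other $k-3$ lists gives $|H|\le k-1$.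

It remains to exclude that any two pairs intersect. If all pairs contain a common index $i$, then all $D$ colors lie in $A_i$ and $D\le k$, contrary to~\eqref{eq:D}. Otherwise there are two different pairs, say $\{1,2\}$ and $\{1,3\}$, and a pair that avoids $1$; it meets both, so it is $\{2,3\}$. A pair not contained in $\{1,2,3\}$ has at most one element in this set and so misses one of these three pairs. Hence all pairs lie in $\{1,2,3\}$, each of the $D$ colors is counted twice in $|A_1|+|A_2|+|A_3|=3k$, and $D\le\lfloor 3k/2\rfloor=k+\lfloor k/2\rfloor$, again contrary to~\eqref{eq:D}.

Finally, $G$ is $(k,\ell)$-choosable for all $k\le\ell\le\ell_0$, so no such $\ell$ is sufficient for $k$; and by Theorem~\ref{thm:one} no $\ell$ at all is sufficient for $k\geq 22$.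
\end{proof}

\begin{remark}
This graph gives no more: it is not $(k,\ell_0+1)$-choosable. Choose left lists of size $k$ with $|A_1\cap A_2|=\lceil k/2\rceil$, $|A_1\cap A_3|=|A_2\cap A_3|=\lfloor k/2\rfloor$, $A_1\cap A_2\cap A_3=\emptyset$ and all other pairs disjoint. They contain $k(k+1)-(k+\lfloor k/2\rfloor)=\ell_0+1$ colors, and every coloring of the left side uses at least $2+(k-2)=k$ colors. For each of these $k^{k+1}$ colorings give one right vertex a list consisting of $k$ of the colors used, and give the remaining right vertices the list $A_1$.
\end{remark}

\section{A chain that carries spare colors}\label{sec:chain}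

To handle every $\ell$ we need a feature of bounded palettes that survives when $\ell$ is large. The pigeonhole principle is one: among $\ell+1$ pairwise non-adjacent vertices colored from a palette of $\ell$ colors, two receive the same color, whereas disjoint lists from an unbounded palette force all colors to be different. So we want a graph, built on an independent set $S$, in which a coloring of $S$ extends as soon as \emph{some} two vertices of $S$ have the same color.

The difficulty is that we do not know which two. A separate obstruction for each pair of vertices of $S$ is useless, since then all obstructions must be overcome. Instead we link the pairs in a chain with a single obstruction at its end. If no pair is monochromatic, the coloring is forced link by link until the last vertex is blocked. A monochromatic pair gives the vertices of its link a spare color, and this advantage has to be handed on to the end of the chain. The following example does this for lists of the same size on both sides.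

\begin{proposition}\label{prop:six}
For every $\ell\ge6$ there is a $(6,\ell)$-choosable graph that is not $6$-choosable.
\end{proposition}

We use here and later that
\begin{equation}\label{eq:product}
m_1+\dots+m_s\le s+\delta\quad\text{implies}\quad m_1\cdots m_s\le2^{\delta}
\end{equation}
for non-negative integers $m_1,\dots,m_s,\delta$. Indeed, the product is $0$ if some $m_j$ is $0$, and otherwise $m_j\le2^{m_j-1}$ for all $j$.

\begin{proof}[Proof of Proposition~\ref{prop:six}]
Take an independent set $R=S\sqcup U_0\sqcup Z$ of \emph{roots} with $|S|=\ell+1$ and $|U_0|=|Z|=3$, and let $Q_1,\dots,Q_n$ be all $2$-subsets of $S$. For each map $\rho\colon R\to[6]$ add a chain, consisting of independent triples $U_1,\dots,U_n$ and a vertex $y$: every vertex of $U_i$ is adjacent to all of $Q_i\cup U_{i-1}$, and $y$ is adjacent to all of $Z\cup U_n$. Different chains share only the roots.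

\emph{The graph is not $6$-choosable.} Give each root $v$ the list $\{(v,1),\dots,(v,6)\}$. In the chain of $\rho$, put $\pi_v=(v,\rho(v))$ for each root $v$, and let $\pi_w$ be a new color for each $w\in U_1\cup\dots\cup U_n$. A vertex $w\in U_i$ gets the list $\{\pi_u:u\in Q_i\cup U_{i-1}\cup\{w\}\}$, and $y$ gets the list $\{\pi_u:u\in Z\cup U_n\}$; both have size $6$. Given a coloring $c$, define $\rho$ by $c(v)=(v,\rho(v))$ and consider the chain of $\rho$. All roots $v$ have color $\pi_v$. By induction on $i$, every $w\in U_i$ sees five colors of its list on $Q_i\cup U_{i-1}$ and so has color $\pi_w$. Then all six colors in the list of $y$ occur on its neighbors.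

\emph{The graph is $(6,\ell)$-choosable.} Let $L$ consist of lists of size $6$ from a palette of at most $\ell$ colors. Color the roots arbitrarily from their lists. Some pair $Q_\lambda$ is monochromatic. We treat each chain separately. Color $U_1,\dots,U_{\lambda-1}$ in this order; each vertex has only five colored neighbors when its turn comes. A vertex $w\in U_\lambda$ sees at most $1+3$ colors on $Q_\lambda\cup U_{\lambda-1}$, so it has two \emph{free} colors, that is, colors of its list not used on its colored neighbors.

Suppose that $i\geq\lambda$ and that each of the three vertices of $U_i$ has a set $A_1,A_2,A_3$, respectively, of two free colors. Let $i<n$. Each $x\in U_{i+1}$ has a set $B_x$ of four colors in $L(x)\setminus c(Q_{i+1})$, and $x$ will again have two free colors if $|c(U_i)\cap B_x|\le2$. If two of the sets $A_j$ share a color, use it twice; then $|c(U_i)|\le2$. Otherwise the $A_j$ are disjoint and there are $8$ colorings of $U_i$. Those with all three colors in $B_x$ number $\prod_j|A_j\cap B_x|$, which is at most $2$ by~\eqref{eq:product}, as $\sum_j|A_j\cap B_x|\le4$. The three vertices $x$ exclude at most $6<8$ colorings, so a good one remains. For $i=n$, take a set $B_y$ of three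 colors in $L(y)\setminus c(Z)$. The same argument colors $U_n$ with $|c(U_n)\cap B_y|\le2$, and $y$ has a free color.
\end{proof}

The links have three vertices because the advantage cannot be handed on by smaller ones. With links of two vertices the sets $B_x$ have three colors, of which at most one may be used; for $A_1=\{1,2\}$, $A_2=\{3,4\}$ the two sets $\{1,2,3\}$ and $\{1,2,4\}$ exclude all four colorings. A link with $g$ vertices turns two free colors per vertex into $2^g$ colorings, against only $2g$ excluded ones.

What changes if the bad lists must have size $K>k$? A vertex of a link may still have at most $k-1$ earlier neighbors, since the part of the chain before the monochromatic pair is colored greedily from lists of size $k$. So a list of size $K$ has at least $K-k+1\ge2$ colors that are not blocked, and the coloring of a link is no longer forced. We respond as in $K_{m,m^m}$: each link gets one successor for each of its possible colorings, and the chain becomes a tree. For $K=k+1$ a link with $g$ vertices has $2^g$ successors with $g2^g$ vertices in total. Two free colors per vertex no longer suffice: each of the $2^g$ colorings of the link can be excluded by one set $B_x$ that contains all its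 colors. Three free colors give $3^g$ colorings, and to create them we replace monochromatic pairs by monochromatic triples.

\section{The tree construction}\label{sec:tree}

We now allow a link to be a disjoint union $hK_r$ of $h$ cliques with $r$ vertices each; the case $r>1$ is needed in Section~\ref{sec:linear}. The step that hands on the free colors is isolated in a definition. A graph $U$ has \emph{property $\mathrm E(a,b,m,s)$} if for all sets $A_w$ $(w\in U)$ with $|A_w|\ge a$ and every family $\mathcal B$ of at most $m$ sets of size at most $s$ there is a proper coloring $c$ of $U$ with $c(w)\in A_w$ for all $w$ and $|c(U)\cap B|\le b$ for all $B\in\mathcal B$. In the proof of Proposition~\ref{prop:six} we showed that $3K_1$ has property $\mathrm E(2,2,3,4)$.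

\begin{proposition}\label{prop:reduction}
Let $k\le K$ and $h,r,q,a\ge1$ and $b\ge0$ be integers, and put
\[
g=hr,\qquad t=K-g-q,\qquad N=\binom tr^{h}.
\]
Suppose that
\begin{enumerate}
\item[(C1)] $g+q+r\le k$,
\item[(C2)] $a\le k-g-1$,
\item[(C3)] $b\le k-q-a$,
\item[(C4)] $b\le k-(K-g)-1$,
\item[(C5)] $hK_r$ has property $\mathrm E(a,b,gN,k-q)$.
\end{enumerate}
Then for every $\ell\ge k$ there is a finite graph that is $(k,\ell)$-choosable but not $K$-choosable.
\end{proposition}

Proposition~\ref{prop:six} is the case $(k,K,h,r,q,a,b)=(6,6,3,1,2,2,2)$, in which $t=N=1$. In general (C1) gives $t\ge K-k+r\ge r$ and $K-g\geq q$. The number $t$ counts the colors in a bad list that are not blocked by earlier neighbors, and $N$ counts the ways to select $r$ of them for each of the $h$ cliques.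

\subsection*{The graph}
Fix $\ell\ge k$, and let $M=(q-1)\ell+1\geq q$ and $n=\binom Mq$. Let $\Gamma$ be the set of $h$-tuples $\gamma=(\gamma(1),\dots,\gamma(h))$ of $r$-subsets of $[t]$, so $|\Gamma|=N$. Elements of $\Gamma^{i}$ are written as words; $\emptyset$ is the empty word and $\sigma\gamma$ is the word $\sigma$ followed by the letter $\gamma$. The graph $G$ has three kinds of vertices (see Figure~\ref{fig:tree}).
\begin{itemize}
\item \emph{Roots.} An independent set $R=S\sqcup U_0\sqcup Z$ with $|S|=M$, $|U_0|=g$ and $|Z|=K-g$. Let $Q_1,\dots,Q_n$ be all $q$-subsets of $S$.
\item \emph{Units.} For each map $\rho\colon R\to[K]$, each $i\in[n]$ and each $\sigma\in\Gamma^{i-1}$, a copy $U(\rho,\sigma)$ of $hK_r$, called a unit of \emph{level} $i$. The \emph{parent} of $U(\rho,\emptyset)$ is $U_0$, and the parent of $U(\rho,\sigma\gamma)$ is $U(\rho,\sigma)$. Every vertex of a unit of level $i$ is adjacent to all vertices of $Q_i$ and of the parent.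
\item \emph{Leaves.} For each $\rho$, each $\sigma\in\Gamma^{n-1}$ and each $\gamma\in\Gamma$, a vertex $y(\rho,\sigma\gamma)$ adjacent to all vertices of $Z$ and of $U(\rho,\sigma)$.
\end{itemize}
There are no other edges. A unit of level $i<n$ is the parent of $N$ units, whose $gN$ vertices we call its \emph{child vertices}; a unit of level $n$ is adjacent to $N$ leaves. The roots in $S$ are there for the pigeonhole principle, while $U_0$ and $Z$ only fill up the lists at the two ends of the tree.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\node[draw,fill=gray!25] (u0) at (0,0) {$U_0$};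
\node[draw] (a) at (2.3,0) {$U(\rho,\emptyset)$};
\node[draw,fill=gray!25] (q1) at (2.3,1.3) {$Q_1$};
\node[draw] (b1) at (5,1.2) {$U(\rho,\gamma)$};
\node[draw] (b2) at (5,-1.2) {$U(\rho,\gamma')$};
\node[draw,fill=gray!25] (q2) at (5,0) {$Q_2$};
\node[circle,fill,inner sep=1.6pt] (y1) at (7.5,1.7) {};
\node[circle,fill,inner sep=1.6pt] (y2) at (7.5,0.7) {};
\node[circle,fill,inner sep=1.6pt] (y3) at (7.5,-0.7) {};
\node[circle,fill,inner sep=1.6pt] (y4) at (7.5,-1.7) {};
\node[draw,fill=gray!25] (z) at (9.5,0) {$Z$};
\draw (u0)--(a) (q1)--(a) (a)--(b1) (a)--(b2) (q2)--(b1) (q2)--(b2);
\draw (b1)--(y1) (b1)--(y2) (b2)--(y3) (b2)--(y4);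
\draw (z)--(y1) (z)--(y2) (z)--(y3) (z)--(y4);
\node at (2.3,-2.3) {level $1$};
\node at (5,-2.3) {level $2$};
\node at (7.5,-2.3) {leaves};
\end{tikzpicture}
\caption{The tree of units that belongs to one map $\rho$, drawn schematically with $n=2$ levels and $N=2$ branches. Boxes are sets of vertices, dots are leaves, and a line stands for all edges between its two ends. The gray boxes consist of roots and are shared by the trees of all $\rho$; the sets $Q_1,Q_2$ are $q$-subsets of $S$ and may overlap.}
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:not}
The graph $G$ is not $K$-choosable.
\end{lemma}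

\begin{proof}
Give each root $v$ the list $\{(v,1),\dots,(v,K)\}$. For each unit $U$ and each $j\in[h]$ take a set $\Pi(U,j)=\{\pi(U,j,1),\dots,\pi(U,j,t)\}$ of $t$ \emph{private} colors; all private colors are different from each other and from the colors of the roots. A map $\rho$ predicts a coloring of the roots, and a letter $\gamma$ predicts the set of colors of a unit: for $X\subseteq R$ and a unit $U$ let
\[
C_\rho(X)=\{(v,\rho(v)):v\in X\},\qquad C_\gamma(U)=\{\pi(U,j,s):j\in[h],\ s\in\gamma(j)\},
\]
so that $|C_\rho(X)|=|X|$ and $|C_\gamma(U)|=g$. A vertex in the $j$-th clique of a unit $U$ of level $i$ gets the list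
\[
\begin{array}{ll}
C_\rho(Q_1)\cup C_\rho(U_0)\cup\Pi(U,j)&\text{if }U=U(\rho,\emptyset),\\[2pt]
C_\rho(Q_i)\cup C_\gamma(U(\rho,\sigma))\cup\Pi(U,j)&\text{if }U=U(\rho,\sigma\gamma),
\end{array}
\]
of size $q+g+t=K$. The leaf $y(\rho,\sigma\gamma)$ gets the list $C_\rho(Z)\cup C_\gamma(U(\rho,\sigma))$, of size $(K-g)+g=K$.

Suppose that $c$ is a proper coloring from these lists, and define $\rho$ by $c(v)=(v,\rho(v))$ for $v\in R$; then $c(X)=C_\rho(X)$ for all $X\subseteq R$. We find letters $\gamma_1,\dots,\gamma_n$ such that the unit $U_i=U(\rho,\gamma_1\cdots\gamma_{i-1})$ satisfies $c(U_i)=C_{\gamma_i}(U_i)$ for all $i\in[n]$. Suppose that $\gamma_1,\dots,\gamma_{i-1}$ have been found. The non-private colors in the list of a vertex of $U_i$ are exactly the colors used on $Q_i$ and on the parent $U_{i-1}$, so every vertex of $U_i$ has a private color. The $j$-th clique uses $r$ different colors of $\Pi(U_i,j)$; let $\gamma_i(j)$ be the set of their indices. Then $c(U_i)=C_{\gamma_i}(U_i)$. At the end, the list of the leaf $y(\rho,\gamma_1\cdots\gamma_n)$ is $c(Z)\cup c(U_n)$, and all these colors occur on its neighbors, a contradiction.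
\end{proof}

\begin{lemma}\label{lem:yes}
The graph $G$ is $(k,\ell)$-choosable.
\end{lemma}

\begin{proof}
Let $L$ consist of lists of size $k$ from a palette of at most $\ell$ colors. Color each root with an arbitrary color of its list. Since $|S|=(q-1)\ell+1$, some color occurs on at least $q$ vertices of $S$, so $|c(Q_\lambda)|=1$ for some $\lambda\in[n]$. This is the only use of the bound on the palette. We color the units level by level; different units of the same level are not adjacent.

\emph{Levels below $\lambda$.} Color the vertices one at a time. The colored neighbors of a vertex of level $i$ lie in the parent, in $Q_i$ and in its own clique, so by (C1) there are at most $g+q+(r-1)\le k-1$ of them, and a color is available.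

\emph{Levels from $\lambda$ on.} For a vertex $w$ of a unit of level $i$ whose parent $U'$ is colored, let $A_w=L(w)\setminus(c(Q_i)\cup c(U'))$. We color the levels $\lambda,\dots,n$ in order, maintaining that $|A_w|\ge a$ for all vertices $w$ of the level to be colored next. For level $\lambda$ this holds by (C2), since $|A_w|\ge k-1-g$.

Let $U$ be a unit of the current level $i$, and first let $i<n$. For each of the $gN$ child vertices $x$ of $U$ choose $B_x\subseteq L(x)\setminus c(Q_{i+1})$ with $|B_x|=k-q$. By (C5) there is a proper coloring of $U$ from the sets $A_w$ with $|c(U)\cap B_x|\le b$ for all $x$. Then $A_x\supseteq B_x\setminus c(U)$, so $|A_x|\ge k-q-b\ge a$ by (C3). Every vertex of level $i+1$ is a child vertex of exactly one unit of level $i$, so the invariant holds for level $i+1$.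

Now let $i=n$. For each of the $N$ leaves $y$ adjacent to $U$ choose $B_y\subseteq L(y)\setminus c(Z)$ with $|B_y|=k-(K-g)$. This number is at least $b+1$ by (C4), and at most $k-q$ because $K-g\ge q$. By (C5) we color $U$ properly from the sets $A_w$ with $|c(U)\cap B_y|\le b$ for all these $y$. Each $y$ then has a color in $B_y\setminus c(U)$, which occurs on none of its neighbors. The leaves are pairwise non-adjacent, so all of them can be colored.
\end{proof}

Lemmas~\ref{lem:not} and~\ref{lem:yes} prove Proposition~\ref{prop:reduction}. Note that $\ell$ determines only the depth $n$ of the tree and the number of maps $\rho$; conditions (C1)--(C5) do not involve it. In both applications (C1) holds with equality. Then a vertex is guaranteed $k-g-q=r$ free colors at a level below $\lambda$, just enough to color its clique, and $k-g-1=r+q-1$ free colors at level $\lambda$: the monochromatic set $Q_\lambda$ saves $q-1$ colors.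

\section{One extra color}\label{sec:one}

For Theorem~\ref{thm:one} we take independent units and three free colors per vertex. The point of the next lemma is that a set of size $g+1$ excludes only a linear number of the $3^g$ colorings.

\begin{lemma}\label{lem:count}
For $g\ge18$ the graph $gK_1$ has property $\mathrm E(3,\,g-2,\,g2^g,\,g+1)$. That is, if $|A_1|,\dots,|A_g|\ge3$ and $\mathcal B$ is a family of at most $g2^g$ sets of size at most $g+1$, then there are $c_j\in A_j$ with $|\{c_1,\dots,c_g\}\cap B|\le g-2$ for all $B\in\mathcal B$.
\end{lemma}

\begin{proof}
We first check that
\begin{equation}\label{eq:star}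
g(4g-1)2^g<3^g\qquad(g\ge18).
\end{equation}
For $g=18$ this reads $1278\cdot262\,144=335\,020\,032<387\,420\,489$. Passing from $g$ to $g+1$ multiplies $g(4g-1)(2/3)^g$ by $\frac23(1+\frac1g)(1+\frac{4}{4g-1})$, which decreases in $g$ and equals $\frac23\cdot\frac{1425}{1278}<1$ at $g=18$.

We may assume $|A_j|=3$ for all $j$. A \emph{choice} is a tuple $(c_1,\dots,c_g)$ with $c_j\in A_j$; it is \emph{bad for $B$} if $|\{c_1,\dots,c_g\}\cap B|\ge g-1$. Counting bad choices is effective when the $A_j$ are disjoint, since then a set of size $g+1$ contains about one color of each. When they overlap, a small set can contain much of many $A_j$, but then we can repeat colors. This leads to three cases.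

\emph{Case 1: some choice has at most $g-2$ different colors.} It is bad for no $B$.

\emph{Case 2: the $A_j$ are pairwise disjoint.} Fix $B\in\mathcal B$ and put $m_j=|A_j\cap B|$, so $\sum_jm_j\le g+1$. Every choice has $g$ different colors, so it is bad for $B$ if and only if $c_j\notin B$ for at most one $j$. The number of bad choices is
\[
\prod_jm_j+\sum_j(3-m_j)\prod_{i\ne j}m_i .
\]
If all $m_j$ are positive, then either all equal $1$, and the number is $1+2g$, or one equals $2$ and the others $1$, and the number is $2+1\cdot1+(g-1)\cdot2\cdot2=4g-1$. If exactly one $m_j$ is $0$, only the term $3\prod_{i\ne j}m_i$ survives, and it is at most $3\cdot 2^2=12$ by~\eqref{eq:product}, applied to $g-1$ numbers with sum at most $g+1$. If two of the $m_j$ are $0$, the number is $0$. So at most $4g-1$ choices are bad for $B$, and by~\eqref{eq:star} fewer than $3^g$ choices are bad for some $B\in\mathcal B$.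

\emph{Case 3: neither of the above.} After renumbering there is a color $z\in A_1\cap A_2$. We have $z\notin A_j$ for $j\ge3$, since otherwise a choice that uses $z$ three times has at most $g-2$ colors. Also $A_3,\dots,A_g$ are pairwise disjoint, since otherwise a choice that uses $z$ for $A_1,A_2$ and a common color for two further sets has at most $g-2$ colors. Consider the $3^{g-2}$ choices with $c_1=c_2=z$. Each has $g-1$ colors, so it is bad for $B$ only if $z\in B$ and $c_j\in B$ for all $j\ge3$. If $z\in B$, then $\sum_{j\ge3}|A_j\cap B|\le|B\setminus\{z\}|\le g$, a sum of $g-2$ terms, so by~\eqref{eq:product} at most $\prod_{j\ge3}|A_j\cap B|\le4$ of these choices are bad for $B$. Since $36\le4g-1$, inequality~\eqref{eq:star} gives $36\,g2^g<3^g$, that is, $4\cdot g2^g<3^{g-2}$. So one of these choices is bad for no $B$.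
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Apply Proposition~\ref{prop:reduction} with $K=k+1$, $r=1$, $q=a=3$, $h=g=k-4\ge18$ and $b=g-2$. Then $t=(k+1)-(k-4)-3=2$ and $N=2^g$. Conditions (C1)--(C4) hold with equality: $g+q+r=k$, $\ k-g-1=3$, $\ k-q-a=(g+1)-3=g-2$, and $k-(K-g)-1=g-2$. Since $gN=g2^g$ and $k-q=g+1$, condition (C5) is Lemma~\ref{lem:count}.
\end{proof}

The hypothesis $k\ge22$ enters only through~\eqref{eq:star}, which fails for $g=17$: there $17\cdot67\cdot2^{17}=149\,291\,008$ exceeds $3^{17}=129\,140\,163$.

\section{A linear number of extra colors}\label{sec:linear}

Let $d=K-k$ be the gap, and let (C1) hold with equality, so that $t=d+r$. With independent units the number of branches is $N=(d+1)^g$, an exponential whose base grows with $d$. Cliques repair this. The children of a unit react only to the \emph{set} of colors on each clique, and for $r=d$ we get $N=\binom{2r}{r}^{h}\le(4^{r})^h=4^g$, whatever the gap.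

To beat $g4^g$ sets at once we choose a sparse random set $P$ of colors and color the unit from $P$. It must be dense enough that every vertex keeps $r$ free colors, and sparse enough that no set of the family contains $g/2$ colors of $P$. Density $2^{-8}$ achieves the latter. Then $a=512r$ free colors leave $2r$ in expectation; $g=2a=1024r$ makes (C3) true with $b=g/2$; and $q\ge a$ makes (C2) true. Altogether $k=g+q+r\ge(1024+512+1)r=1537r$.

We use the following form of Chernoff's bound: if $X$ is a binomial random variable with mean $\mu$, then $\Pr[X\le\mu/2]\le e^{-\mu/8}$.

\begin{lemma}\label{lem:random}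
Let $r\ge60$ and $g=1024r$. The graph $U=1024K_r$ has property $\mathrm E(512r,\,g/2,\,g4^g,\,g+r)$.
\end{lemma}

\begin{proof}
Let sets $A_w$ and a family $\mathcal B$ as in the definition be given; we may assume $|A_w|=512r$ for each of the $g$ vertices $w$. Put each color of $\bigcup_wA_w$ into a set $P$ independently with probability $1/256$.

For fixed $w$, the number $|P\cap A_w|$ is binomial with mean $2r$, so it is less than $r$ with probability at most $e^{-r/4}$. The probability that $|P\cap A_w|<r$ for some $w$ is therefore at most $1024\,re^{-r/4}$. The function $xe^{-x/4}$ has derivative $(1-x/4)e^{-x/4}$ and decreases for $x\ge4$, and $e^3>20$ gives $1024\cdot60\cdot e^{-15}<61\,440/20^5<1/2$. So this probability is less than $1/2$ for all $r\ge60$.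

For fixed $B\in\mathcal B$, if $|P\cap B|\ge g/2$ then $P$ contains one of the at most $2^{|B|}\le2^{g+r}$ subsets of $B$ of size $g/2$, and each is contained in $P$ with probability at most $256^{-g/2}=2^{-4g}$. The probability that $|P\cap B|>g/2$ for some $B\in\mathcal B$ is therefore at most
\[
g\,2^{2g}\cdot2^{g+r}\cdot2^{-4g}=g\,2^{r-g}=1024\,r\,2^{-1023r}<\tfrac12,
\]
where the last step uses $2048\,r\le2^{11+r}<2^{1023r}$.

Hence there is a set $P$ with $|P\cap A_w|\ge r$ for all $w$ and $|P\cap B|\le g/2$ for all $B\in\mathcal B$. Color the vertices of $U$ one at a time, $w$ with a color of $P\cap A_w$ not used on its at most $r-1$ neighbors. Then $c(U)\subseteq P$, so $|c(U)\cap B|\le g/2$ for all $B\in\mathcal B$.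
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Let $r=\lfloor k/1537\rfloor$; since $92220=1537\cdot60$, we have $r\ge60$. Apply Proposition~\ref{prop:reduction} with $K=k+r$, $h=1024$, $g=1024r$, $q=k-g-r$ and $a=b=g/2=512r$. From $k\ge1537r$ we get $q\ge512r$. Further $t=K-g-q=2r$, so $N\le4^g$. Condition (C1) holds with equality; (C2) holds since $k-g-1=q+r-1\ge512r$; (C3) holds since $k-q-a=g/2+r$; and (C4) holds since $k-(K-g)-1=g-r-1=1023r-1\ge512r$. Finally $gN\le g4^g$ and $k-q=g+r$, so (C5) follows from Lemma~\ref{lem:random}.
\end{proof}

The hypothesis $k\ge92220$ enters only through $r\ge60$ in the first estimate of Lemma~\ref{lem:random}; we have not tried to optimize the constants.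

\begin{thebibliography}{9}

\bibitem{MXZ}
Jie Ma, Rongxing Xu, Xuding Zhu,
\emph{On Two problems of defective choosability},
arXiv:2306.11995 (2023).

\end{thebibliography}
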